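# Geodesics that stay in the cusps: a dimension formula in rank one

## 1. The modular surface, by continued fractions

Let $\mathbb H$ be the upper half-plane with the metric $|dz|/\mathrm{Im}\,z$ and let $\Gamma=PSL_2(\mathbb Z)$. For $\xi\in\mathbb R$ let $c_\xi(s)=\xi+ie^{-s}$, a unit speed geodesic from $\infty$ to $\xi$. The quotient $\Gamma\backslash\mathbb H$ is not compact, and a geodesic may make long excursions into its cusp. We ask how many geodesics spend *asymptotically all* their time there. Let $\Xi$ be the set of $\xi\in\mathbb R$ such that for every compact $\mathcal K\subset\Gamma\backslash\mathbb H$ the proportion of $s\in[0,S]$ with $\Gamma c_\xi(s)\in\mathcal K$ tends to $0$ as $S\to\infty$. Rational $\xi$ belong to $\Xi$, since the ray then runs straight into the cusp. They form a countable set. Almost every $\xi$ is outside $\Xi$, by ergodicity of the geodesic flow. The right measure of size is Hausdorff dimension.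

**Proposition 1.** For the modular surface, $\dim_H\Xi=\frac12$.

**Step 1: a function that detects compact sets.** For a fraction $p/q$ in lowest terms put $\beta_{p/q}(z)=\log\frac{\mathrm{Im}\,z}{|qz-p|^2}$; for $\infty=1/0$ this reads $\beta_\infty(z)=\log\mathrm{Im}\,z$. If $\gamma\infty=p/q$, then $\beta_{p/q}(z)=\log\mathrm{Im}(\gamma^{-1}z)$, so $\beta_{\gamma r}(\gamma z)=\beta_r(z)$ for $\gamma\in\Gamma$. Put $M(z)=\max_r\beta_r(z)$. On a compact set only finitely many $\beta_r$ exceed a given bound, so $M$ is well defined and continuous. It is $\Gamma$-invariant, and 1-Lipschitz because $\log \mathrm{Im}$ is. Every $z$ is equivalent to a point with $|\mathrm{Re}\,z|\le\frac12$, $\mathrm{Im}\,z\ge\frac{\sqrt3}2$, and there $M\le h$ forces $\mathrm{Im}\,z\le e^h$. So $\{M\le h\}$ is compact modulo $\Gamma$, while $M$ is bounded on compact sets. Hence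
$$\xi\in\Xi\iff\forall h\ge 0:\ \tfrac1S\,|\{s\in[0,S]:M(c_\xi(s))<h\}|\to0.\tag{1}$$

**Step 2: one excursion in closed form.** Let $r=|\xi-p/q|>0$ and $y=e^{-s}$. Then $\beta_{p/q}(c_\xi(s))=\log\frac{q^{-2}y}{r^2+y^2}$, that is,
$$\beta_{p/q}(c_\xi(s))=\log\frac{q^{-2}}{2r}-\log\cosh(s+\log r).\tag{2}$$
The excursion is centered at time $-\log r$ and has depth $\log(q^{-2}/2r)$.

**Step 3: translation to denominators.** Let $\xi=[0;a_1,a_2,\dots]\in(0,1)$ be irrational with convergents $p_n/q_n$, so $q_0=1$, $q_1=a_1$ and $q_{n+1}=a_{n+1}q_n+q_{n-1}$. Put $r_n=|\xi-p_n/q_n|$; recall $\frac1{2q_nq_{n+1}}<r_n<\frac1{q_nq_{n+1}}$. We show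
$$\xi\in\Xi\iff\tfrac1n\log q_n\to\infty.\tag{3}$$
Put $\sigma_n=2\log q_n$. By (2) the excursion at $p_n/q_n$ has center $s^*\in[\log q_nq_{n+1},\log q_nq_{n+1}+\log2]$ and depth $D^*\in[\log\frac{q_{n+1}}{2q_n},\log\frac{q_{n+1}}{q_n}]$. Since $\log\cosh x\le|x|$, we have $M(c_\xi(s))\ge h$ whenever $|s-s^*|\le D^*-h$, in particular on $[\sigma_n+h+2\log2,\ \sigma_{n+1}-h-\log2]$. So $M<h$ during at most $2h+3\log2$ units of time in $[\sigma_n,\sigma_{n+1}]$. If $\frac1n\log q_n\to\infty$ and $S\in[\sigma_n,\sigma_{n+1}]$, the time in $[0,S]$ with $M<h$ is at most $(n+1)(2h+3\log2)=o(\sigma_n)$, so $\xi\in\Xi$.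

Conversely, at $s=\sigma_n$ we have $y=q_n^{-2}$ and $r_n<q_n^{-2}$, so $\beta_{p_n/q_n}(c_\xi(\sigma_n))\in[-\log2,0]$. Move $p_n/q_n$ to $\infty$ by an element of $\Gamma$: the point becomes $z$ with $\mathrm{Im}\,z\in[\frac12,1]$, and $\beta_{p/q}(z)\le\log\frac1{q^2\,\mathrm{Im}\,z}\le\log2$ for $q\ge1$. So $M(c_\xi(\sigma_n))\le\log2$, and $M(c_\xi(s))<\log2+2$ on $[\sigma_n,\sigma_n+1]$. As $q_{n+2}\ge2q_n$, we have $\sigma_{n+2}-\sigma_n\ge2\log2>1$, so these intervals for even indices are disjoint. Thus the time in $[0,\sigma_n+1]$ with $M<\log2+2$ is at least $n/2$. If $\xi\in\Xi$ this is $o(\sigma_n+1)$, and $\frac1n\log q_n\to\infty$.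

**Step 4: the upper bound.** Let $\sigma>\frac12$ and $\varepsilon=\frac{2\sigma-1}2$, so $2\sigma-\varepsilon=1+\varepsilon$. Choose $\mathsf M$ with $e^{-\mathsf M\varepsilon}\zeta(1+\varepsilon)<1$. By (3), the irrational part of $\Xi\cap(0,1)$ is contained in the union over $n_0$ of the sets $\{\xi:q_n\ge e^{\mathsf Mn}\ \forall n\ge n_0\}$. Such a set is covered, for each $n\ge n_0$, by the cylinders of $(a_1,\dots,a_n)$ with $q_n\ge e^{\mathsf Mn}$. These have length at most $q_n^{-2}$, and $q_n\ge a_1\cdots a_n$. Therefore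
$$\sum q_n^{-2\sigma}\le e^{-\mathsf Mn\varepsilon}\sum_{a_1,\dots,a_n}(a_1\cdots a_n)^{-(1+\varepsilon)}=\big(e^{-\mathsf M\varepsilon}\zeta(1+\varepsilon)\big)^n\to0 .$$
So $\dim_H\le\sigma$ for each of these sets, hence for their countable union. As $\Xi$ is invariant under integer translations, $\dim_H\Xi\le\frac12$.

**Step 5: the lower bound.** Put $R_k=k+1$ and let $F$ be the compact set of all $\xi=[0;a_1,a_2,\dots]$ with $a_k\in\{R_k,\dots,2R_k-1\}$. Since $\log q_n\ge\sum_{k\le n}\log(k+1)$, (3) gives $F\subset\Xi$. Let $\mu$ give the $R_k$ choices of $a_k$ equal probability, independently. With $\Pi_n=\prod_{k\le n}R_k^2$, a level-$n$ cylinder has mass $\Pi_n^{-1/2}$. Suppose $\xi,\xi'\in F$ first differ at index $n$. Then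
$$\xi=\frac{p_{n-1}x+p_{n-2}}{q_{n-1}x+q_{n-2}},\qquad|\xi-\xi'|=\frac{|x-x'|}{(q_{n-1}x+q_{n-2})(q_{n-1}x'+q_{n-2})},$$
where $x\in(a_n,a_n+\frac13)$ because $a_{n+1}\ge3$. So $|x-x'|\ge\frac23$, each denominator is at most $3R_nq_{n-1}$, and $q_{n-1}\le\prod_{k<n}(a_k+1)\le2^{n-1}\Pi_{n-1}^{1/2}$. Hence $|\xi-\xi'|\ge4^{-n-1}\Pi_n^{-1}$, which decreases in $n$. Given $\delta$ small, let $n$ be maximal with $4^{-n-1}\Pi_n^{-1}>\delta$. A ball of radius $\delta$ centered in $F$ meets only one level-$n$ cylinder, and $\log\frac1\delta\le\log\Pi_{n+1}+O(n)=(1+o(1))\log\Pi_n$. So its mass is at most $\Pi_n^{-1/2}\le\delta^{1/2-o(1)}$, and the mass distribution principle gives $\dim_H\Xi\ge\frac12$. $\square$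

The number $\frac12$ has a transparent origin: at each step there are about $R$ choices, and the scale shrinks by $R^{2}$. In what follows the choices will become lattice points in a nilpotent group, and the scales will become two scales at once.

## 2. Rank one groups, and what changes there

Let $G$ be a connected semisimple Lie group of $\mathbb R$-rank $1$ with finite center. Its Lie algebra $\mathfrak g$ is the sum of a simple Lie algebra of rank $1$ and a compact one, which has no influence on the dynamics below; as a standing convention $\mathfrak g$ is simple. Let $\Gamma$ be a nonuniform lattice in $G$. Let $a\in G\setminus\{1\}$ be such that $\mathrm{Ad}_a$ is $\mathbb R$-diagonalizable, and let $A$ be the maximal one-parameter group of diagonalizable elements containing $a$. There is a homomorphism $\alpha:A\to\mathbb R_{>0}$ with $\alpha(a)>1$ and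
$$\mathfrak g=\mathfrak g_{-2\alpha}\oplus\mathfrak g_{-\alpha}\oplus\mathfrak g_0\oplus\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha},\qquad p_1:=\dim\mathfrak g_\alpha,\quad p_2:=\dim\mathfrak g_{2\alpha}.$$
$G$ has a single positive root iff it consists of isometries of a real hyperbolic space, and then one sets $p_1=0$ or $p_2=0$. Let $T:\Gamma\backslash G\to\Gamma\backslash G$, $T(x)=xa$, be the discrete geodesic flow, and let $U=\{u:a^nua^{-n}\to1\}$ be the unstable subgroup, of dimension $p_1+p_2$.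

**Definition.** A point $x\in\mathcal X=\Gamma\backslash G$ *diverges on average* if for every compact $\mathcal K\subset\mathcal X$ we have $\frac1n|\{0\le i<n:T^i(x)\in\mathcal K\}|\to0$. The set of these points is $\mathcal D$.

For instance, in $G=PSL_2(\mathbb R)$ with $\Gamma=PSL_2(\mathbb Z)$ we have $\dim U=1$. By Section 3 below, which applies to it verbatim, $\dim_H\mathcal D=3-1+\frac12=\dim G-\frac12\dim U$. For $G=SU(2,1)$ we have $\dim G=8$, $p_1=2$, $p_2=1$, $\dim U=3$.

Kadyrov and Pohl ("Amount of failure of upper-semicontinuity of entropy in noncompact rank one situations, and Hausdorff dimension", arXiv:1211.3019) is the source of the problem. The following is known.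

1. The set of divergent points, those whose forward orbit eventually leaves every compact set, has dimension $\dim G-\dim U$.
2. $\dim G-\frac12\dim U-\frac{p_2}2\le\dim_H\mathcal D\le\dim G-\frac12\dim U+\frac{p_1}4$.
3. If $G$ consists of isometries of a real hyperbolic space, $\dim_H\mathcal D=\dim G-\frac12\dim U$.

The conjecture is that the equality in item 3 holds for every $G$ as above. It is false, for every $G$ not of real hyperbolic type and every nonuniform lattice in it:

**Theorem 2.** Let $G,\Gamma,a$ be as above. Then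
$$\dim_H\mathcal D=\dim G-\tfrac12\dim U+\min\{\tfrac{p_2}2,\tfrac{p_1}4\}.$$
So the conjectured equality holds if and only if $p_1=0$ or $p_2=0$, i.e. iff $G$ consists of isometries of a real hyperbolic space. The upper bound in item 2 is attained iff $p_1\le2p_2$.

For $SU(2,1)$ and any nonuniform $\Gamma$, for example $SU(2,1;\mathbb Z[i])$, the dimension is $7$, whereas the conjecture predicts $6.5$.

If $p_1=0$ or $p_2=0$, the formula is item 3. **From Section 4 on, $p_1,p_2>0$.** Then $X=\mathbf H^n_{\mathbb C}$ $(n\ge2)$, $\mathbf H^n_{\mathbb H}$ $(n\ge2)$ or $\mathbf H^2_{\mathbb O}$, with $(p_1,p_2)=(2(n-1),1)$, $(4(n-1),3)$, $(8,7)$. Put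
$$Q=p_1+2p_2,\qquad\omega=\max\{0,2p_2-p_1\}.$$
Since $\frac Q4+\frac{p_1}2=\frac Q2-\frac{2p_2-p_1}4$, we have
$$\tfrac Q2-\tfrac\omega4=\min\{\tfrac Q2,\tfrac Q4+\tfrac{p_1}2\}=\tfrac12(p_1+p_2)+\min\{\tfrac{p_2}2,\tfrac{p_1}4\}.\tag{4}$$

What changes in general? The boundary line $\mathbb R$ is replaced by a two-step nilpotent group on which the flow expands $p_1$ directions at rate $e^s$ and $p_2$ directions at rate $e^{2s}$. The dynamics sees a metric $d$ adapted to these rates, in which balls of radius $r$ have volume about $r^Q$. Hausdorff dimension, however, is taken in the smooth metric. The count "about $R^Q$ choices, shrinking by $R^2$" gives $Q/2$ for $d$. The whole difficulty is to pass from $d$ to the smooth metric.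

Throughout, $C,c>0$ are constants depending only on $G,\Gamma$ and choices fixed once, and may change from line to line. $A\asymp B$ means $cB\le A\le CB$.

## 3. From $\Gamma\backslash G$ to the boundary at infinity

**Step 1: $\mathcal D$ is a union of fibers.** The purpose is to reduce to endpoints of geodesics. Write $A=\{a_s\}$ with $\alpha(a_s)=e^s$, $a=a_\tau$, $\tau>0$. Let $K$ be a maximal compact subgroup whose Cartan involution is $-1$ on $\mathrm{Lie}\,A$, and $X=G/K$, scaled so that $s\mapsto ga_sK$ has unit speed. Put $P=Z_G(A)\exp(\mathfrak g_\alpha\oplus\mathfrak g_{2\alpha})$. For $p\in P$ the set $\{a^{-n}pa^n:n\ge0\}$ lies in a compact set $\mathcal C$, and $T^n(xp)=T^n(x)(a^{-n}pa^n)$, so $T^n(xp)\in\mathcal K$ implies $T^n(x)\in\mathcal K\mathcal C^{-1}$. Hence $\mathcal DP=\mathcal D$. So $\{g:\Gamma g\in\mathcal D\}=\kappa^{-1}(\Xi)$ for a set $\Xi\subset\partial X$, where $\kappa:G\to G/P=\partial X$ sends $g$ to the forward endpoint of $s\mapsto ga_sK$. This is a smooth submersion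 and $\dim\partial X=\dim U$. Locally $\kappa^{-1}(\Xi)$ is diffeomorphic to (open piece of $\Xi$)$\times$(ball of dimension $\dim G-\dim U$). Since $\dim_H(E\times[0,1]^k)=\dim_HE+k$,
$$\dim_H\mathcal D=\dim G-\dim U+\dim_H\Xi,\tag{5}$$
with $\dim_H\Xi$ in the smooth structure of $\partial X$. By (4) and $\dim U=p_1+p_2$, for $p_1,p_2>0$ Theorem 2 is equivalent to
$$\dim_H\Xi=\tfrac Q2-\tfrac\omega4 .\tag{6}$$

**Step 2: geodesics instead of orbits.** The map $\Gamma\backslash G\to\Gamma\backslash X$ is proper ($K$ is compact), two rays to the same boundary point stay at bounded distance, and discrete and continuous time differ by bounded distances. So $\xi\in\Xi$ iff for one, equivalently every, ray $c$ to $\xi$ and every compact $\mathcal K\subset\Gamma\backslash X$ the proportion of $s\in[0,S]$ with $\Gamma c(s)\in\mathcal K$ tends to $0$. This depends only on the action on $X$, so we replace $G$ and $\Gamma$ by their images in $\mathrm{Isom}(X)$; the kernel is finite.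

**Step 3: cusps.** By Garland–Raghunathan (Ann. of Math. 92 (1970)) there are a nonempty $\Gamma$-invariant set $\mathcal P\subset\partial X$ of parabolic points, finite modulo $\Gamma$ (hence countable), and a $\Gamma$-equivariant family of pairwise disjoint closed horoballs $H_p$ $(p\in\mathcal P)$ such that $\Gamma$ is cocompact on $X\setminus\bigcup\mathrm{int}\,H_p$. Moreover $\Gamma\cap N_p$ is a lattice in the unipotent radical $N_p$ of the stabilizer of $p$ in $G$. On the modular surface, the sets $\{\beta_p\ge1\}$ are such a family.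

Let $H_p(h)\subset H_p$ be the points of depth $\ge h$, where depth is the distance to $\partial H_p$. The complement of $\bigcup\mathrm{int}\,H_p(h)$ lies in the $h$-neighborhood of $X\setminus\bigcup\mathrm{int}\,H_p$, so $\Gamma$ is cocompact on it. The family is locally finite (disjoint horoballs meeting a ball contain disjoint unit balls nearby), so depth, set to $0$ outside the horoballs, is continuous. It is $\Gamma$-invariant, hence bounded on compact sets modulo $\Gamma$. Therefore
$$\xi\in\Xi\iff\forall h\ge0:\ \tfrac1S\big|\{s\in[0,S]:c(s)\notin\textstyle\bigcup_pH_p(h)\}\big|\to0.\tag{7}$$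

## 4. The two-step group at infinity and its inversion

**Coordinates.** Fix a point of $\mathcal P$, called $\infty$, and put $N=N_\infty$, $\Lambda=\Gamma\cap N$. Choose $0\in\partial X\setminus\{\infty\}$ and let $o$ be the point of the geodesic $(0,\infty)$ on $\partial H_\infty$. Identify $N$ with $\partial X\setminus\{\infty\}$ by $n\mapsto n\cdot0$, a diffeomorphism. Let $d_{e^s}=\exp sH$ be the transvections along $(0,\infty)$, directed so that they act on $\mathfrak n=\mathfrak v\oplus\mathfrak z$ ($\dim\mathfrak v=p_1$, $\dim\mathfrak z=p_2$) by $e^s$ on $\mathfrak v$ and $e^{2s}$ on $\mathfrak z$. Then $d_{e^s}o\to\infty$ at unit speed as $s\to+\infty$. In exponential coordinates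
$$(z,t)(z',t')=(z+z',\,t+t'+\tfrac12[z,z']),$$
and $\pi(z,t)=z$ is a homomorphism. Points of $X$ are written $(n,y)=n\,d_yo$ with *height* $y>0$, so $H_\infty=\{y\ge1\}$. Let $L_n$ be the action of $n\in N$, $s_o$ the geodesic symmetry at $o$, and $M'$ the group of isometries fixing $(0,\infty)$ pointwise. $M'$ acts on $N$ by automorphisms and commutes with $s_o$ and $d_r$; also $s_od_r=d_{1/r}s_o$, and $s_o$ swaps $0$ and $\infty$.

**Bruhat form.** Let $\gamma\in\mathrm{Isom}(X)$, $\gamma\infty\ne\infty$, $p=\gamma\infty$, $v=\gamma^{-1}\infty$. Then $L_p^{-1}\gamma L_vs_o$ maps $\infty\mapsto0\mapsto v\mapsto\infty\mapsto\infty$ and $0\mapsto\infty\mapsto\infty\mapsto p\mapsto0$. An isometry fixing $0$ and $\infty$ is $d_\rho m$ with $m\in M'$. Hence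
$$\gamma=L_p\,d_\rho\,m\,s_o\,L_v^{-1},\qquad\rho=\rho_\gamma>0,\ m\in M'.\tag{8}$$
Inverting, $\gamma^{-1}=L_vd_\rho m^{-1}s_oL_p^{-1}$, so $\rho_{\gamma^{-1}}=\rho_\gamma$. In the modular case $\gamma=\begin{pmatrix}p&*\\q&*\end{pmatrix}$ has $\rho_\gamma=q^{-2}$ with $o=i$, $s_o(x)=-1/x$.

**Example: the Heisenberg group.** For $su(2,1)$ use the form $x_0\bar y_2+x_1\bar y_1+x_2\bar y_0$ on $\mathbb C^3$, boundary points $(\frac{-|z|^2+i\tau}2,z,1)$ with $z\in\mathbb C$, $\tau\in\mathbb R$, and $\infty=[(1,0,0)]$, $0=[(0,0,1)]$, $o=[(1,0,-1)]$. The translation by $(a,s)$ is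
$$(x_0,z,1)\mapsto\big(x_0-\bar az+\tfrac{-|a|^2+is}2,\ a+z,\ 1\big),\quad\text{so}\quad(a,s)(z,\tau)=(a+z,\ s+\tau+2\,\mathrm{Im}(a\bar z)).$$
Since $\mathrm{Im}(a\bar a)=0$, these are exponential coordinates, with $[a,z]=4\,\mathrm{Im}(a\bar z)$. The symmetry $s_o$ is $(x_0,x_1,x_2)\mapsto(x_2,x_1,x_0)$, because this map is $-1$ on $o$ and $+1$ on $o^\perp=\{x_0=x_2\}$. With $w=\frac{-|z|^2+i\tau}2$ it sends $(w,z,1)$ to $(1/w,z/w,1)$, that is,
$$s_o(z,\tau)=\Big(\frac{-2(|z|^2z+i\tau z)}{|z|^4+\tau^2},\ \frac{-4\tau}{|z|^4+\tau^2}\Big).$$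
Put $j_\tau z=i\tau z$. Then $\tau\cdot[z,z']=4\tau\,\mathrm{Im}(z\bar z')=-4\,\mathrm{Re}(i\tau z\bar z')=-4\langle j_\tau z,z'\rangle$.

The point of the next lemma is that the same formulas hold in every case, because any $Y\in\mathfrak v$ and $E\in\mathfrak z$ generate a copy of this example.

**Lemma 3.** There are $M'$-invariant Euclidean norms on $\mathfrak v,\mathfrak z$ and linear maps $j_t:\mathfrak v\to\mathfrak v$, linear in $t\in\mathfrak z$, with
$$|j_tz|=|t||z|,\quad\langle j_tz,z\rangle=0,\quad j_t^2=-|t|^2,\quad\langle t,[z,z']\rangle=-4\langle j_tz,z'\rangle,$$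
$$s_o(z,t)=\Big(\frac{-2(|z|^2z+j_tz)}{|z|^4+|t|^2},\ \frac{-4t}{|z|^4+|t|^2}\Big)\qquad((z,t)\ne0).\tag{9}$$

**Step 1: two vectors generate $su(2,1)$.** Let $\theta=\mathrm{Ad}(s_o)$ be the Cartan involution at $o$, with Cartan decomposition $\mathfrak k\oplus\mathfrak p$, and $B$ the Killing form. The eigenspaces of $\mathrm{ad}\,H$ are $\theta\mathfrak z,\theta\mathfrak v,\mathfrak g_0,\mathfrak v,\mathfrak z$ for $-2,-1,0,1,2$, and $\mathfrak g_0=\mathfrak m\oplus\mathbb RH$ orthogonally, $\mathfrak m=\mathfrak g_0\cap\mathfrak k$. For $Y'$ in $\mathfrak v$ or $\mathfrak z$, $\theta$ changes the sign of $[\theta Y',Y']$, which therefore lies in $\mathfrak g_0\cap\mathfrak p=\mathbb RH$. Write $[\theta Y',Y']=\nu(Y')H$. Pairing with $H$ gives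
$$\nu(Y')=-\frac{B(Y',\theta Y')}{B(H,H)}\ (Y'\in\mathfrak v),\qquad\nu(Y')=-\frac{2B(Y',\theta Y')}{B(H,H)}\ (Y'\in\mathfrak z),$$
positive definite quadratic forms. Let $Y\in\mathfrak v$, $E\in\mathfrak z$ be nonzero, $\nu=\nu(Y)$, $\mu=\nu(E)$, and
$$W=[E,\theta Y]\in\mathfrak v,\qquad Z=[W,\theta Y]\in\mathfrak g_0.$$
We compute all brackets.

* $[E,\theta W]=[E,[\theta E,Y]]=[[E,\theta E],Y]=-\mu Y$, since $[E,Y]=0$.
* $B(W,\theta Y)=B(E,[\theta Y,\theta Y])=0$, so $W\perp Y$ for $-B(\cdot,\theta\cdot)$. Also $B(W,\theta W)=-B(\theta Y,[E,\theta W])=\mu B(\theta Y,Y)$. So $\nu(W)=\mu\nu$ and $[\theta W,W]=\mu\nu H$.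
* $[Y,W]=[Y,[E,\theta Y]]=[E,[Y,\theta Y]]=-\nu[E,H]=2\nu E$.
* $B(Z,H)=B(W,[\theta Y,H])=B(W,\theta Y)=0$, so $Z\in\mathfrak m\subset\mathfrak k$. Hence $Z=\theta Z=[\theta W,Y]$.
* $[Z,E]=[[\theta W,Y],E]=[[\theta W,E],Y]=\mu[Y,Y]=0$.
* $[Z,Y]=[[W,\theta Y],Y]=[W,[\theta Y,Y]]+[[W,Y],\theta Y]=-\nu W-2\nu W=-3\nu W$.
* $[Z,W]=[[\theta W,Y],W]=[\theta W,[Y,W]]+[[\theta W,W],Y]=2\nu\mu Y+\mu\nu Y=3\mu\nu Y$.

Add $[E,\theta Y]=W$, $[Y,\theta Y]=-\nu H$, $[E,\theta E]=-\mu H$, $[Y,\theta E]=-\theta W$, $[W,\theta E]=\mu\theta Y$, $[Y,\theta W]=-Z$, $[W,\theta W]=-\mu\nu H$, $[E,Y]=[E,W]=[H,Z]=0$, the grading, and the images of all these under $\theta$. This gives all brackets among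
$$H,\ Z,\ Y,\ W,\ E,\ \theta Y,\ \theta W,\ \theta E .$$
The eight elements are linearly independent: $W\ne0$, $W\perp Y$, and $0\ne Z\in\mathfrak m$ because $[Z,Y]\ne0$. So they span a $\theta$-stable subalgebra $\mathfrak s$ whose structure constants depend only on $\nu,\mu$. Apply the same inside $su(2,1)$, which has dimension $8$, with nonzero $\hat Y,\hat E$ there scaled so that $\nu(\hat Y)=\nu$, $\nu(\hat E)=\mu$. We get an isomorphism $\mathfrak s\cong su(2,1)$ commuting with $\theta$ and carrying $H,Y,W,E$ to $\hat H,\hat Y,\hat W,\hat E$.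

**Step 2: norms and $j$.** In the example, $M'$ contains the rotations $z\mapsto e^{i\varphi}z$, which fix $\mathfrak z$. By equivariance $\nu(z)=k_1|z|^2$, $\nu(\tau)=k_2\tau^2$, and $[\tau,\theta z]$ is a complex multiple of $\tau z$. It is orthogonal to $z$ and nonzero by Step 1, so $[\tau,\theta z]=ik_3\tau z$ with $k_3\ne0$ real. The relation $[E,\theta W]=-\mu Y$ gives $k_3^2=k_2$. In general define
$$|Y|^2=\nu(Y)/k_1,\qquad|E|^2=\nu(E)/k_2,\qquad j_EY=[E,\theta Y]/k_3 .$$
Then $j_E^2Y=-\mu Y/k_3^2=-|E|^2Y$, $\langle j_EY,Y\rangle=0$ and $|j_EY|^2=\mu\nu/(k_1k_3^2)=|E|^2|Y|^2$. By invariance of $B$,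
$$\langle E,[Y,Y']\rangle=-\frac{2B(E,[\theta Y,\theta Y'])}{k_2B(H,H)}=-\frac{2B([E,\theta Y],\theta Y')}{k_2B(H,H)}=\frac{2k_1k_3}{k_2}\langle j_EY,Y'\rangle .$$
The constant is the same as in the example, where it is $-4$. $M'$ commutes with $\theta$ and fixes $H$, so it preserves $\nu$ and the norms.

**Step 3: the formula for $s_o$.** Here we transfer (9) from the example. By continuity assume $Y,E\ne0$. Let $Y',E'$ be the components of the right side of (9) for $(Y,E)$; they are combinations of $Y,W$ and of $E$, with the same coefficients as in the example. There put $\hat g_1=\exp(\theta\hat Y+\theta\hat E)=s_o\exp(\hat Y+\hat E)s_o$ and $\hat g_2=\exp(\hat Y'+\hat E')$. The formula in the example says $\hat g_1\infty=s_o\exp(\hat Y+\hat E)0=\hat g_20=\hat g_2s_o\infty$. The stabilizer of $\infty$ normalizes $\hat{\mathfrak z}=\mathbb R\hat E$, so $\mathrm{Ad}(\hat g_1)\mathbb R\hat E=\mathrm{Ad}(\hat g_2)\mathbb R\theta\hat E$. This concerns exponentials of $\mathrm{ad}$ in $su(2,1)$, so it transfers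 to $\mathfrak s\subset\mathfrak g$. With $g_1=\exp(\theta Y+\theta E)$, $g_2=\exp(Y'+E')$,
$$\mathrm{Ad}(g_1)\mathfrak z\cap\mathrm{Ad}(g_2)\theta\mathfrak z\ne0 .$$
Attach to a boundary point $g\infty$ the subspace $\mathrm{Ad}(g)\mathfrak z$; to $0=s_o\infty$ belongs $\theta\mathfrak z$. The subspaces of two distinct points meet trivially: move the points to $\infty,0$ and use $\mathfrak z\cap\theta\mathfrak z=0$. Hence $g_1\infty=g_20$, i.e. $s_o(\exp(Y+E)0)=\exp(Y'+E')0$. $\square$

**The metric seen by the dynamics.** Put $|(z,t)|=(|z|^4+|t|^2)^{1/4}$ and $d(x,y)=|x^{-1}y|$. Then $|d_rx|=r|x|$, $|mx|=|x|$ for $m\in M'$, $|x^{-1}|=|x|$. The triangle inequality is checked as follows. For $x=(z,t)$, $x'=(z',t')$ let $\sigma$ be a unit vector in the direction of $t+t'+\frac12[z,z']$ (any unit vector if this is $0$). By $\frac12\langle\sigma,[z,z']\rangle=-2\langle j_\sigma z,z'\rangle$,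
$$|xx'|^2=\big|(|z|^2+i\langle\sigma,t\rangle)+(|z'|^2+i\langle\sigma,t'\rangle)+2(\langle z,z'\rangle-i\langle j_\sigma z,z'\rangle)\big|\le|x|^2+|x'|^2+2|z||z'|\le(|x|+|x'|)^2,$$
because $z$ and $j_\sigma z$ are orthogonal of equal length. So $d$ is a left-invariant metric. By (9), $|s_ox|=2/|x|$. Haar measure of $d$-balls of radius $r$ is $\asymp r^Q$, since $d_r$ has Jacobian $r^Q$. Also $|\pi x-\pi y|\le d(x,y)$.

**The smooth metric.** Let $\tau(\cdot)$ now denote the $\mathfrak z$-coordinate and $d_E(x,y)=|\pi x-\pi y|+|\tau(x^{-1}y)|$. Since $\tau(x^{-1}y)=t_y-t_x-\frac12[z_x,z_y-z_x]$, on compact subsets of $N$ the Riemannian distance of $\partial X$ is comparable to $d_E$. Moreover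
$$d_E\le Cd\ \text{ on compact sets},\qquad d\le2d_E^{1/2}\ \text{ if }d_E\le1.\tag{10}$$
Example: from the identity of the Heisenberg group, the point $(0,\delta)$ has $d_E=\delta$ and $d=\delta^{1/2}$, while $(\delta,0)$ has $d_E=d=\delta$. Both exponents in (10) occur.

## 5. Horoballs and cusp excursions

**Definition.** The horoball at $p\in N$ with *tip* $h$ is $L_pd_hs_o\{y\ge1\}$; its boundary meets the geodesic $(p,\infty)$ at height $h$.

For $\gamma$ as in (8), $\gamma\{y\ge k\}=L_pd_\rho ms_od_k\{y\ge1\}$ is the horoball at $p$ with tip $\rho_\gamma/k$. In $\mathbb H$ the tip is the Euclidean diameter of the disc; the image of $\{y\ge1\}$ at $p/q$ has tip $q^{-2}$.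

**Lemma 4.** (a) $d(s_ox,s_oy)=\frac{2d(x,y)}{|x||y|}$ for $x,y\ne0$. For $\gamma$ as in (8) and $x,y\ne v$,
$$d(\gamma x,\gamma y)=\frac{2\rho\,d(x,y)}{|v^{-1}x||v^{-1}y|},\qquad d(p,\gamma x)=\frac{2\rho}{|v^{-1}x|}.$$
(b) $\gamma$ maps the horoball at $x\ne v$ with tip $h$ to the horoball at $\gamma x$ with tip $2\rho h/|v^{-1}x|^2$.

**Step 1: part (b), by conjugating a translation.** Let $b\ne0$ and $g=s_oL_bs_o$. Then $g\infty=s_o(b)$, $g^{-1}\infty=s_o(b^{-1})$, $g0=0$. Evaluating (8) at $0$ gives $0=s_o(b)\cdot d_{\rho_g}m\,s_o\big(s_o(b^{-1})^{-1}\big)$. Compare norms: $|s_o(b)|=2/|b|$, and $s_o(b^{-1})^{-1}$ has norm $2/|b|$, so its image under $s_o$ has norm $|b|$. Hence $2/|b|=\rho_g|b|$, i.e. $\rho_g=2/|b|^2$. The horoball at $b$ with tip $h$ is $L_bd_hs_o\{y\ge1\}$; its image under $s_o$ is $g\,d_{1/h}\{y\ge1\}=g\{y\ge1/h\}$, with tip $\rho_gh=2h/|b|^2$. In (8), $L_v^{-1}$, $m$, $L_p$ preserve tips and $d_\rho$ multiplies them by $\rho$. This gives (b).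

**Step 2: part (a), from distances between horoballs.** The signed distance between two horoballs is measured along the geodesic joining their centers. For $\{y\ge1/h\}$ and a horoball of tip $k'$ it is $-\log h-\log k'$. For horoballs at $x\ne y$ with tips $h,k$, translate $x$ to $0$ and apply $s_o$: the first becomes $\{y\ge1/h\}$, the second gets tip $2k/d(x,y)^2$. So the signed distance is $2\log d(x,y)-\log h-\log k-\log2$. It is invariant under $s_o$, which by (b) turns the tips into $2h/|x|^2$, $2k/|y|^2$. Therefore $d(s_ox,s_oy)^2=4d(x,y)^2/(|x|^2|y|^2)$. The other formulas follow from (8) and $|s_ox|=2/|x|$. $\square$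

For $\xi\in N$ let $c_\xi(s)=(\xi,e^{-s})$, a unit speed geodesic from $\infty$ to $\xi$. The next lemma replaces (2).

**Lemma 5 (excursions).** Let $p\in N$, $\rho>0$, $\xi\in N$, $r=d(p,\xi)>0$, and $D(s)$ the signed depth of $c_\xi(s)$ in the horoball at $p$ with tip $\rho$ (positive inside). There is $s^*$ with, for all $s$,
$$D(s^*)-|s-s^*|\le D(s)\le D(s^*)-\log\cosh(s-s^*),\qquad|s^*+\log r|\le C,\quad|D(s^*)-\log(\rho/r)|\le C,$$
and $D$ is strictly concave.

**Step 1: convexity.** $b=-D$ is the restriction of a Busemann function, hence 1-Lipschitz. We need its Hessian. The tangent vector of $\varepsilon\mapsto n\exp(\varepsilon Y')d_yo=nd_y\exp(\varepsilon\,\mathrm{Ad}(d_y^{-1})Y')o$ shows that in the coordinates $(n,e^{r'})$ the metric of $X$ is $dr'^2+e^{-2r'}g_{\mathfrak v}+e^{-4r'}g_{\mathfrak z}$ with left-invariant forms $g_{\mathfrak v},g_{\mathfrak z}$ on $N$. There are no mixed terms, since eigenspaces of $\mathrm{ad}\,H$ with eigenvalues of nonzero sum are $B$-orthogonal, so the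 $\mathfrak p$-components of $H,\mathfrak v,\mathfrak z$ are orthogonal. The Busemann function $-r'$ of $\infty$ has Hessian $\frac12\mathcal L_{-\partial_{r'}}g=e^{-2r'}g_{\mathfrak v}+2e^{-4r'}g_{\mathfrak z}$, with eigenvalues $0$ in the gradient direction and $1$, $2$ on the horosphere. The same holds at $p$ by an isometry. So along $c_\xi$ we have $b''\ge1-b'^2$, and $|b'|<1$ because $p$ is not an endpoint of $c_\xi$. Hence $b$ is strictly convex. It tends to $\infty$ at both ends, as the closure of a horoball meets $\partial X$ only in its center, so it has a unique minimum $s^*$. The lower bound for $D$ is the Lipschitz property. For the upper bound, $(e^b)''=e^b(b''+b'^2)\ge e^b$. Then $f=e^b-e^{b(s^*)}\cosh(s-s^*)$ satisfies $f''\ge f$ and $f=f'=0$ at $s^*$. For $s\ge s^*$, $(e^s(f'-f))'\ge0$ gives $f'\ge f$, so $(e^{-s}f)'\ge0$ and $f\ge0$; the case $s\le s^*$ is symmetric.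

**Step 2: location of the maximum.** Apply $d_{1/r}L_\xi^{-1}$, which sends $c_\xi(s)$ to $c_0(s+\log r)$, $p$ to a point of norm $1$, and the tip to $\rho/r$. A tip $k$ instead of $1$ only adds $\log k$ to the depth. So the last two estimates reduce to $\xi=0$, $|p|=1$, tip $1$. Let $D_p$ be the corresponding function, with maximum at $s^*_p$; $D_p(s)$ is the logarithm of the height of $s_oL_p^{-1}d_{e^{-s}}o$, jointly continuous in $(p,s)$. For $p$ near $q$ we still have $D_p(s_q^*\pm1)<D_p(s_q^*)$, so by concavity $|s_p^*-s_q^*|\le1$. Thus $s_p^*$ and $D_p(s_p^*)$ are locally bounded, hence bounded on the compact sphere $|p|=1$. $\square$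

## 6. Covering by entry and exit times: the upper bound

**Proposition 6.** $\dim_H\Xi\le\min\{\frac Q2,\frac Q4+\frac{p_1}2\}$.

In Section 1 the cover was indexed by continued fraction digits. Now it is indexed by the times at which the geodesic enters and leaves deep horoballs, of which there are few possibilities. The countable set $\mathcal P$ does not matter. Let $B\subset N$ be compact, and for $h,\eta>0$, $S\in\mathbb N$ let
$$\Xi_S=\{\xi\in B\setminus\mathcal P:|\{s\in[0,S]:c_\xi(s)\notin\textstyle\bigcup_pH_p(h)\}|\le\eta S\}.$$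
By (7), $(\Xi\setminus\mathcal P)\cap B\subset\bigcup_{S_0}\bigcap_{S\ge S_0}\Xi_S$ for all $h,\eta$.

**Claim.** For each $\varepsilon>0$ there are $h,\eta$ such that for large $S$, $\Xi_S$ is covered by $e^{(Q/2+\varepsilon)S}$ $d$-balls of radius $e^{-S}$ centered in $B$.

**Step 1: the claim suffices.** A $d$-ball of radius $r\le1$ centered in $B$ has Euclidean diameter $\le Cr$, so covers as in the claim give $\dim_H\Xi\le\frac Q2+\varepsilon$. But the ball is also thin in the $\mathfrak z$-direction: it is a left translate, by an element of $B$, of a subset of the box $|z|\le r$, $|t|\le r^2$. The box is covered by $Cr^{-p_1}$ Euclidean balls of radius $r^2$. Left translations are affine in the coordinates, with linear parts bounded on $B$. So the ball is covered by $Cr^{-p_1}$ Euclidean balls of radius $r^2$. With radius $e^{-2S}$ this uses $Ce^{(Q/2+\varepsilon+p_1)S}$ balls, whence $\dim_H\Xi\le\frac12(\frac Q2+\varepsilon+p_1)$. Let $\varepsilon\to0$.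

**Step 2: few itineraries.** Let $\xi\in\Xi_S$. For $p\in\mathcal P\setminus\{\infty\}$, if the set of times with $c_\xi(s)\in H_p$ is nonempty, it is a compact interval by Lemma 5. It is contained in $(0,\infty)$, since $H_p\cap\{y\ge1\}=\emptyset$. As $h>0$, $c_\xi([0,S])$ does not meet $H_\infty(h)$. Let $I_1<\dots<I_m$, $I_i=[s_i^-,s_i^+]$, be those of these intervals, intersected with $[0,S]$, that contain a time in $[0,S]$ at which $c_\xi$ is in $H_p(h)$. They are disjoint and their complement in $[0,S]$ has measure $\le\eta S$. An interval not truncated at $S$ has length $\ge2h$, since depth is 1-Lipschitz, and at most one is truncated, so $m\le\frac S{2h}+1$. The data $(\lfloor s_i^-\rfloor,\lfloor s_i^+\rfloor)_i$ form a nondecreasing sequence of $2m$ integers in $\{0,\dots,S\}$. So the number of possible data is at most $\sum_{m\le S/2h+1}\binom{S+2m}{2m}\le e^{\varepsilon_1(h)S}$ for large $S$, with $\varepsilon_1(h)\to0$ as $h\to\infty$.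

**Step 3: covering along one itinerary.** Fix the data and let $\mathcal E\subset\Xi_S$ be the corresponding set. Cover $\mathcal E$ successively by balls of radius $e^{-s}$ centered in $\mathcal E$ (at maximal separated subsets) for the integers $0\le\lfloor s_1^-\rfloor\le\lfloor s_1^+\rfloor\le\dots\le S$, starting with $C$ balls for $s=0$.

*Free steps* ($0\to\lfloor s_1^-\rfloor$, $\lfloor s_i^+\rfloor\to\lfloor s_{i+1}^-\rfloor$, $\lfloor s_m^+\rfloor\to S$). By volume, the part of $\mathcal E$ in a ball of radius $e^{-s}$ is covered by $Ce^{Q(s'-s)}$ balls of radius $e^{-s'}$. The total length of these steps is $\le\eta S+m+1$.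

*Excursion steps* $s=\lfloor s_i^-\rfloor\to s'=\lfloor s_i^+\rfloor$. Let $\xi_0\in\mathcal E$ and $\xi\in\mathcal E\cap B_d(\xi_0,e^{-s})$. Write $\xi=\xi_0d_{e^{-s}}x$ with $|x|\le1$. Then $c_\xi(s)=L_{\xi_0}d_{e^{-s}}L_xo$ is within $C$ of $c_{\xi_0}(s)$. The horoball $H_p$ of the $i$-th excursion of $\xi$ contains $c_\xi(s_i^-)$, so it meets a ball of fixed radius about $c_{\xi_0}(s)$ and contains a unit ball within bounded distance of $c_{\xi_0}(s)$. The horoballs are disjoint, so at most $C$ points $p$ occur. Let $[s_i^-,\tilde s]$ be the untruncated interval, $\tilde s\ge s_i^+$. Since $D(s_i^-)=D(\tilde s)=0$ and $\log\cosh x\ge|x|-\log2$, Lemma 5 puts $\tilde s-s^*$ and $s^*-s_i^-$ in $[D(s^*),D(s^*)+\log2]$. So $\frac{s_i^-+\tilde s}2=s^*+O(1)=-\log d(p,\xi)+O(1)$, and $d(p,\xi)\le Ce^{-(s+s')/2}$. Hence the relevant part of $\mathcal E$ lies in $C$ balls of radius $Ce^{-(s+s')/2}$, and by volume it is covered by $Ce^{Q(s'-s)/2}$ balls of radius $e^{-s'}$ centered in $\mathcal E$. An excursion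 costs only half the exponent.

Multiplying, $\mathcal E$ is covered by at most $C^{2m+2}\exp(\frac Q2S+Q\eta S+Cm+C)$ balls. Multiply by $e^{\varepsilon_1(h)S}$ and use $m\le\frac S{2h}+1$. Choosing $h$ large and then $\eta$ small proves the claim and Proposition 6. $\square$

## 7. A Cantor set of geodesics, and what its natural measure gives

In Section 1 the lower bound came from $\xi=[0;a_1,a_2,\dots]$ with $a_k\in[R_k,2R_k)$, that is, from products of translations by $a_k$ and one fixed inversion. We imitate this in $\Gamma$.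

**The lattices.** $\Lambda$ is a lattice in $N$, and $\exp\mathfrak z=[N,N]$: if $t$ is orthogonal to all $[z,z']$, Lemma 3 gives $j_t=0$, so $t=0$. Hence $\Lambda_Z:=\Lambda\cap\exp\mathfrak z$ is a lattice in $\mathfrak z$ and $L:=\pi(\Lambda)$ is a lattice in $\mathfrak v$ (Raghunathan, *Discrete subgroups of Lie groups*, Ch. II).

**A convenient inversion.** Choose $\gamma_1\in\Gamma$ with $\gamma_1\infty\ne\infty$; it exists since $\Gamma$ is Zariski dense, by Borel. Write $\gamma_1=L_pd_\rho ms_oL_v^{-1}$, choose $1\ne\lambda_0\in\Lambda_Z$, and put $\beta=\gamma_1\lambda_0\gamma_1^{-1}\in\Gamma$. As $\lambda_0$ is central in $N$,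
$$\beta^{\pm1}\infty=\gamma_1(\lambda_0^{\pm1}v)=\gamma_1(v\lambda_0^{\pm1})=p\cdot d_\rho m\,s_o(\lambda_0^{\pm1}),$$
and $s_o(\lambda_0^{\pm1})\in\exp\mathfrak z$ by (9). Thus $x_0:=\beta\infty$ and $v_\beta:=\beta^{-1}\infty$ lie in $N$ and
$$\pi(x_0)=\pi(v_\beta).\tag{11}$$
Let $\rho_\beta$ be the number in (8) for $\beta$. For $R$ large put
$$\Lambda_R=\{\lambda\in\Lambda:R\le|v_\beta^{-1}\lambda x_0|\le2R,\ |\pi(\lambda)|\ge R/2\}.$$

**The number of digits is $\#\Lambda_R\asymp R^Q$.** By (11), $v_\beta^{-1}\lambda x_0=(\ell,t)$ with $\ell=\pi(\lambda)$, and for fixed $\ell\in L$, $t$ runs bijectively through a coset of $\Lambda_Z$. For the upper bound, $|\ell|\le2R$ and $|t|\le4R^2$. For the lower bound, all $\lambda$ with $1.1R\le|\ell|\le1.2R$, $|t|\le R^2$ belong to $\Lambda_R$, since $1\le1.1^4$ and $1.2^4+1\le16$.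

Let $R_k=k_0+k$ with $k_0$ large, and fix $\lambda_1\in\Lambda_{R_1}$. For $\lambda_i\in\Lambda_{R_i}$ put
$$g_k=\lambda_1\beta\lambda_2\beta\cdots\lambda_k\beta,\quad p_k=g_k\infty,\quad v_k=g_k^{-1}\infty,\quad\rho_k=\rho_{g_k},\quad\Pi_k=\prod_{i=2}^kR_i^2,\quad C_2=8\rho_\beta.$$

**Lemma 7.** There are constants $C,c,C_*\ge1,c_0$ depending only on $G,\Gamma,\beta$ such that, for $k_0$ large:

1. $v_1=v_\beta$ and $d(v_\beta,v_k)\le C_2/R_{k+1}\le1$ for all $k\ge1$;
2. $\rho_k=2\rho_{k-1}\rho_\beta|v_{k-1}^{-1}\lambda_kx_0|^{-2}\asymp\rho_{k-1}R_k^{-2}$ for $k\ge2$, and $C_*^{-k}\Pi_k^{-1}\le\rho_k\le C_*^k\Pi_k^{-1}$;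
3. $p_k$ converges to some $\xi\in N$, $d(p_k,\xi)\asymp\rho_k/R_{k+1}$, and the $p_k$ are distinct and different from $\xi$;
4. if two sequences first differ at index $k+1$, where $k\ge1$, their limits satisfy $d(\xi,\xi')\ge c_0\rho_{k+1}$;
5. $\xi\in\Xi$.

**Step 1: the poles stay near $v_\beta$ (item 1).** $v_1=\beta^{-1}\lambda_1^{-1}\infty=v_\beta$. For $k\ge2$, $v_k=\beta^{-1}\lambda_k^{-1}v_{k-1}$. Lemma 4(a) for $\beta^{-1}$, whose pole is $x_0$, gives
$$d(v_\beta,v_k)=\frac{2\rho_\beta}{|x_0^{-1}\lambda_k^{-1}v_{k-1}|}=\frac{2\rho_\beta}{|v_{k-1}^{-1}\lambda_kx_0|}.$$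
Inductively $d(v_\beta,v_{k-1})\le1$, so $|v_{k-1}^{-1}\lambda_kx_0|\in[R_k-1,2R_k+1]$, and $d(v_\beta,v_k)\le4\rho_\beta/R_k\le8\rho_\beta/R_{k+1}=C_2/R_{k+1}\le1$. The case $k=1$ is trivial.

**Step 2: the scales (item 2).** $\lambda_k\beta\{y\ge1\}$ is the horoball at $\lambda_kx_0$ with tip $\rho_\beta$. Its image under $g_{k-1}$ is $g_k\{y\ge1\}$, with tip $\rho_k$. Apply Lemma 4(b). Since $\rho_1=\rho_\beta$ is fixed, $C_*$ exists.

**Step 3: convergence (item 3).** $p_{k+1}=g_k(\lambda_{k+1}x_0)$, so by Lemma 4(a) $d(p_k,p_{k+1})=2\rho_k/|v_k^{-1}\lambda_{k+1}x_0|\asymp\rho_k/R_{k+1}$. By item 2, for $k_0$ large these distances decrease faster than a geometric series of small ratio. Hence $p_k\to\xi$ with $d(p_k,\xi)\asymp\rho_k/R_{k+1}$, strictly decreasing in $k$.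

**Step 4: separation (item 4).** The elements $x_0^{-1}\lambda x_0$, $1\ne\lambda\in\Lambda$, avoid a neighborhood of $1$. So $d(\lambda_{k+1}x_0,\lambda'_{k+1}x_0)\ge c$, and Lemma 4(a) gives $d(p_{k+1},p'_{k+1})\ge c\rho_kR_{k+1}^{-2}$. By items 2 and 3 both limits are within $C\rho_kR_{k+1}^{-2}/R_{k+2}$ of $p_{k+1}$, $p'_{k+1}$. For $k_0$ large the claim follows.

**Step 5: the limit is in $\Xi$ (item 5).** $H_{p_k}=g_kH_\infty$ has tip $\rho_k$. Put $S_k=-\log\rho_k$, so $S_{k+1}=S_k+2\log R_{k+1}+O(1)$. For the excursion of $c_\xi$ into $H_{p_k}$, Lemma 5 and item 3 give $s^*=S_k+\log R_{k+1}+O(1)$ and $D(s^*)=\log R_{k+1}+O(1)$. Hence $c_\xi$ is in $H_{p_k}(h)$ during an interval of length $\ge2\log R_{k+1}-2h-C$ (nothing is claimed if this is negative) lying in $[S_k-C,S_{k+1}+C]$. These are disjoint for distinct $k$. For $S\in[S_K,S_{K+1}]$ the intervals with $k\le K-2$ lie below $S$ if $K$ is large. The time in $[0,S]$ spent in $\bigcup H_p(h)$ is therefore $\ge S_{K-1}-O(K(h+1))-O(1)$. As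 $S_k\sim2k\log k$, the proportion tends to $1$, and (7) holds. $\square$

**The first attempt.** Repeat the argument of Section 1: use all of $\Lambda_{R_k}$ at each step, with equal probabilities. A level-$k$ cylinder has mass $\le\prod_{i=2}^kCR_i^{-Q}$. For small $r$ let $j$ be maximal with $c_0C_*^{-j}\Pi_j^{-1}>r$. By items 2 and 4, a $d$-ball of radius $r$ centered in the limit set $F$ meets $F$ in only one level-$j$ cylinder. Since $\log\Pi_j=(1+o(1))\log\frac1r$,
$$\mu(B_d(\xi,r))\le r^{Q/2-o(1)} .\tag{12}$$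
For the metric $d$ this is the perfect analog of the modular case. For the smooth metric the only general comparison is (10): a $d_E$-ball of radius $\delta$ lies in a $d$-ball of radius $2\delta^{1/2}$, so (12) yields exponent $\frac Q4=\frac{p_1}4+\frac{p_2}2$. This is less than $\frac12(p_1+p_2)$, so it does not even reach the conjectured value; for $SU(2,1)$ it gives $1$, against $\frac32$ conjectured and $2$ true.

The loss occurs at one place. A $d_E$-ball of radius $\delta$ reaches out to $d$-distance about $\delta^{1/2}$ only in the $\mathfrak z$-directions, while its $\mathfrak v$-coordinate is pinned to within $\delta$. Replacing it by a $d$-ball of radius $2\delta^{1/2}$ forgets the pinning.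

## 8. Using the pinned $\mathfrak v$-coordinate

Between the scales $\delta^{1/2}$ and $\delta$ we therefore ask, for each cylinder: how many of its children have $\mathfrak v$-coordinate in a given small window? By (8),
$$\pi(p_{i+1})=\pi(p_i)+\rho_i\,m_i\,w(v_i^{-1}\lambda_{i+1}x_0),\qquad w:=\pi\circ s_o,\ m_i\text{ orthogonal}.\tag{13}$$
All points below a child are within about $\rho_iR_{i+1}^{-3}$ of $p_{i+1}$. So the question is how often two values of $w$ on $\Lambda_R$ agree up to $R^{-3}$. For a guess, note that by (9) the vectors $w$ lie in a ball of radius $C/R$ in $\mathbb R^{p_1}$, which contains about $R^{2p_1}$ cells of side $R^{-3}$, and there are about $R^Q$ of them. If they were spread evenly, a cell would contain about $R^{Q-2p_1}=R^{2p_2-p_1}$ of them when this is at least $1$, so about $R^Q\cdot R^\omega$ pairs would agree. This guess is a theorem up to a logarithm, and it is the heart of the matter.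

**Proposition 8 (counting).** For all $C_2,C_3$ there are $C,R_*$ such that for $R\ge R_*$ and $v\in N$ with $d(v,v_\beta)\le C_2/R$:
$$\#\{(\lambda,\lambda')\in\Lambda_R^2:|w(v^{-1}\lambda x_0)-w(v^{-1}\lambda'x_0)|\le C_3R^{-3}\}\le CR^{Q+\omega}\log R .$$

The proof is in Sections 9 and 10. It bounds pairs on average, whereas we need a bound for every child that is used. So we discard exceptional children. Call $\lambda\in\Lambda_R$ *bad* for $v$ if more than $K_R:=R^\omega(\log R)^2$ elements $\lambda'\in\Lambda_R$ satisfy the inequality with it. There are at most $CR^Q/\log R$ bad elements, so the set $\Lambda'_{R,v}$ of the others has $\#\Lambda'_{R,v}\ge cR^Q$ for $R$ large.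

**Proposition 9.** $\dim_H\Xi\ge\frac Q2-\frac\omega4$.

*Order of constants.* $C_2=8\rho_\beta$; the constants of Lemma 7 and the constant $C_3$ found below depend only on $G,\Gamma,\beta$. Then $R_*$ is given by Proposition 8, and finally $k_0$ is chosen large in terms of all of these.

**Step 1: the measure.** Take the tree of sequences with $\lambda_1$ fixed and $\lambda_{k+1}\in\Lambda'_{R_{k+1},v_k}$ for $k\ge1$. This makes sense because $v_k$ depends only on $\lambda_1,\dots,\lambda_k$ and, by Lemma 7, $d(v_k,v_\beta)\le C_2/R_{k+1}$. Give each node's children equal conditional probability, and let $\mu$ be the resulting probability measure on the compact set $F\subset\Xi$ of limit points. A level-$k$ cylinder has mass $\le\prod_{i=2}^kCR_i^{-Q}$. Let $\xi\in F$, $\delta>0$ small, and $B=\{\xi'\in F:d_E(\xi,\xi')\le\delta\}$.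

**Step 2: down to scale $\delta^{1/2}$, one cylinder.** Let $j$ be maximal with $c_0C_*^{-j}\Pi_j^{-1}>2\delta^{1/2}$. The left side decreases in $j$. For $\xi'\in B$, $d(\xi,\xi')\le2\delta^{1/2}$ by (10). If $\xi,\xi'$ first differed at an index $i\le j$, Lemma 7 would give $d(\xi,\xi')\ge c_0\rho_i\ge c_0C_*^{-j}\Pi_j^{-1}>2\delta^{1/2}$, a contradiction. So $B$ lies in one level-$j$ cylinder.

**Step 3: from $\delta^{1/2}$ to $\delta$, few children.** Let $l$ be maximal with $C_*^{-l}\Pi_l^{-1}R_{l+1}^{-3}\ge\delta$. The left side decreases in $l$, and $l\ge j$ for small $\delta$ by Step 4. Let $j\le i\le l$ and consider a level-$i$ cylinder. We claim that *at most $K_{R_{i+1}}$ of its children meet $B$*. Let the child $\lambda$ contain $\xi'\in B$. Then, since $\delta\le C_*^{-i}\Pi_i^{-1}R_{i+1}^{-3}\le\rho_iR_{i+1}^{-3}$,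
$$|\pi(p_{i+1})-\pi(\xi)|\le\delta+d(p_{i+1},\xi')\le\delta+C\rho_{i+1}/R_{i+2}\le C\rho_iR_{i+1}^{-3}.$$
In (13), $p_i,\rho_i,m_i,v_i$ depend only on the cylinder. So any two such children satisfy $|w(v_i^{-1}\lambda x_0)-w(v_i^{-1}\lambda'x_0)|\le C_3R_{i+1}^{-3}$; this fixes $C_3$. As $\lambda$ is not bad for $v_i$, there are at most $K_{R_{i+1}}$ such children.

**Step 4: adding up.** Hence
$$\mu(B)\le\prod_{i=j+1}^{l+1}K_{R_i}\ \prod_{i=2}^{l+1}CR_i^{-Q}.$$
The numbers $j,l$ depend only on $\delta$. Write $\mathcal L=\log\frac1\delta$. Because $k+\log R_k=o(\log\Pi_k)$ and $\log\Pi_{k+1}/\log\Pi_k\to1$, as $\delta\to0$ we have $\log\Pi_{l+1}=(1+o(1))\mathcal L$ and $\log\Pi_j=(\frac12+o(1))\mathcal L$; in particular $l\ge j$. So $\sum_{i=2}^{l+1}\log R_i=\frac12\log\Pi_{l+1}=(\frac12+o(1))\mathcal L$, $\sum_{j<i\le l+1}\log R_i=(\frac14+o(1))\mathcal L$, and $\sum_{i\le l+1}(1+\log\log R_i)=o(\mathcal L)$. Therefore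
$$\mu(B)\le\delta^{\frac Q2-\frac\omega4-o(1)}$$
uniformly in $\xi\in F$. Since $d_E$ is comparable to the smooth metric on compact sets, the mass distribution principle gives the proposition. $\square$

With Proposition 6 and (4), this proves (6), and with (5) Theorem 2, given Proposition 8. (The statement on item 2 of Section 2 follows from the formula: the minimum equals $\frac{p_1}4$ iff $p_1\le2p_2$.)

## 9. Counting coincidences: complex hyperbolic spaces, $\mathbf H^2_{\mathbb H}$ and $\mathbf H^2_{\mathbb O}$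

**Step 1: linearizing the coincidence.** The map $w$ is an inversion, and we undo it. Let $R$ be large. For $\lambda\in\Lambda_R$ write $v^{-1}\lambda x_0=(z,t)$ and $\ell=\pi(\lambda)\in L$. By (11), $z=\ell+\epsilon_v$ with $\epsilon_v=\pi(v_\beta)-\pi(v)$, $|\epsilon_v|\le C_2/R$. Also $|(z,t)|\in[R-1,2R+1]$, $R/3\le|z|\le3R$, $|t|\le CR^2$, and for fixed $\ell$, $t$ runs injectively through a subset of a coset of $\Lambda_Z$. By (9), $w=w(v^{-1}\lambda x_0)$ satisfies $|w|^2=4|z|^2/(|z|^4+|t|^2)$, so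
$$u:=-\frac{2w}{|w|^2}=z+a,\qquad a=\frac{j_tz}{|z|^2}\in J_z:=\{j_sz:s\in\mathfrak z\}\perp z,\qquad|a|=\frac{|t|}{|z|}\le CR .$$
Since $|w|\asymp1/R$ and $|u-u'|=\frac{2|w-w'|}{|w||w'|}$, the pairs to be counted satisfy
$$|u-u'|\le C/R,\tag{14}$$
where primes denote the quantities belonging to $\lambda'$. For fixed $\ell$ the vectors $a$ are $c/R$-separated in the $p_2$-dimensional space $J_z$, and $a$ determines $\lambda$. Given $\lambda$ and $\ell'$, (14) forces $a'=u-z'+O(1/R)$, which leaves a bounded number of possibilities: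
$$\text{given }\lambda\text{ and }\ell',\text{ at most }C\text{ elements }\lambda'\text{ with }\pi(\lambda')=\ell'\text{ satisfy (14)}.\tag{15}$$
Let $\mathcal V_z=\mathbb Rz\oplus J_z$.

This section treats $p_1=p_2+1$ and $p_2=1$, which cover $\mathbf H^n_{\mathbb C}$ (all $n\ge2$), $\mathbf H^2_{\mathbb H}$, $\mathbf H^2_{\mathbb O}$.

**Step 2: under (14), $z'$ is within $C/R$ of $\mathcal V_z$.** If $p_1=p_2+1$, then $\mathcal V_z=\mathfrak v$. If $p_2=1$, let $1\in\mathfrak z$ be a unit vector; then $\mathbb R+\mathbb Rj_1\cong\mathbb C$ and $\mathcal V_z=\mathbb Cz$. Here $u\in\mathcal V_z$, $u'=(1+j_{s'})z'$ with $s'=t'/|z'|^2$, and $(1+j_{s'})^{-1}$ has norm $\le1$ (as $|(1+j_{s'})x|^2=(1+|s'|^2)|x|^2$) and preserves $\mathcal V_z$. So $z'=(1+j_{s'})^{-1}u+O(1/R)$.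

**Step 3: a slab condition.** Fix $\ell$, so $z$. Since $\langle u',z'\rangle=|z'|^2$ and $|z'|\le3R$, pairing (14) with $z'$ gives
$$|\langle a,z'\rangle+\langle z-z',z'\rangle|\le C.\tag{16}$$
Let $g=|P_{J_z}z'|\le3R$, where $P_{J_z}$ is the orthogonal projection. Given $\ell'$, (16) restricts $a\in J_z$, $|a|\le CR$, to a slab of width $\le C/g$ (no restriction if $g=0$). The number of $c/R$-separated points there is at most
$$CR^{p_2}\cdot R^{p_2-1}\big(\min(R,\tfrac1g)+\tfrac1R\big)\le CR^{2p_2-2}\min(R^2,R/g),$$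
because $R/g\ge\frac13$. By (15) this bounds, up to a constant, the number of pairs above $(\ell,\ell')$.

**Step 4: summing over $\ell'$ with $g\ge1$.** Let $g\in[G,2G]$, $1\le G\le3R$, where in this section $G$ is a dyadic number. Then $z'$ has $z$-component $\le3R$, $J_z$-component $\le2G$, and component orthogonal to $\mathcal V_z$ at most $1$. So there are $\le CRG^{p_2}$ such $\ell'$, contributing $\le CR^{2p_2}G^{p_2-1}$. Summing over dyadic $G$ gives $\le CR^{3p_2-1}\log R$.

**Step 5: the $\ell'$ with $g\le1$.** Then $z'=bz+\varepsilon$ with $b\in\mathbb R$, $\varepsilon\perp z$, $|\varepsilon|\le2$, and $|\langle a,z'\rangle|\le CR$. As $\langle z-z',z'\rangle=b(1-b)|z|^2-|\varepsilon|^2$, (16) gives $|b(1-b)||z|^2\le CR$. Since $|b||z|\ge|z'|-2\ge R/4$, we get $|1-b||z|\le C$, so $|z'-z|\le C$. There are $\le C$ such $\ell'$, contributing $\le CR^{2p_2}\le CR^{3p_2-1}$.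

**Step 6: total.** Summing over the $\le CR^{p_1}$ values of $\ell$, there are at most $CR^{p_1+3p_2-1}\log R$ pairs. If $p_2=1$, then $p_1\ge2$, $\omega=0$, and the exponent is $p_1+2=Q=Q+\omega$. If $p_1=p_2+1$, then $\omega=2p_2-p_1=p_2-1$, and the exponent is $4p_2=Q+(2p_2-p_1)=Q+\omega$. This proves Proposition 8 in these cases. $\square$

## 10. Counting coincidences: $\mathbf H^n_{\mathbb H}$, $n\ge3$

Here $p_2=3$, $p_1=4k$ with $k=n-1\ge2$, so $\omega=0$ and $Q=4k+6$. Now $\mathcal V_z$ is neither everything nor a line over a commutative field, so Step 2 above is not available. The arithmetic of a quaternion order replaces it.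

**Step 1: the maps $j_t$ are quaternion multiplications.** Use the form $\bar x_0y_{k+1}+\sum_{i=1}^k\bar x_iy_i+\bar x_{k+1}y_0$ on the right $\mathbb H$-space $\mathbb H^{k+2}$ and boundary points $(\frac{-|z|^2+t}2,z,1)$, $z\in\mathbb H^k$, $t\in\mathrm{Im}\,\mathbb H$. The translation by $(a,s)$ is $(x_0,z,1)\mapsto(x_0-a^*z+\frac{-|a|^2+s}2,\,z+a,\,1)$, so $(a,s)(z,t)=(a+z,\,s+t-2\,\mathrm{Im}\,a^*z)$. These are exponential coordinates with $[a,z]=-4\,\mathrm{Im}\,a^*z$. For the standard inner products $\langle t,[a,z]\rangle=-4\,\mathrm{Re}(\bar ta^*z)=-4\langle at,z\rangle$. The norms of Lemma 3 are $M'$-invariant. $M'$ contains the maps $\mathrm{diag}(q,A,q)$, $q\in Sp(1)$, $A\in Sp(k)$, acting by $z\mapsto Azq^{-1}$, $t\mapsto qtq^{-1}$, irreducibly on $\mathfrak v$ and on $\mathfrak z$. So the norms are $\kappa_1|z|$ and $\kappa_2|t|$ in terms of the standard ones, and $\langle t,[z,z']\rangle=-4\langle j_tz,z'\rangle$ shows $j_tz=(\kappa_2/\kappa_1)^2zt$. Hence $\{j_t\}$ is the set of right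 multiplications by imaginary quaternions. Setting $q\cdot z:=z\bar q$ makes $\mathfrak v$ a left $\mathbb H$-vector space of dimension $k$ with $|qz|=|q||z|$. The $j_t$ are the multiplications by imaginary quaternions, $t\mapsto j_t$ identifies $\mathfrak z$ with $\mathrm{Im}\,\mathbb H$ isometrically, and $\mathcal V_z=\mathbb Hz$.

**Step 2: coincidences mean near-proportionality.** We have $u=(1+s)z$, $u'=(1+s')z'$ with $s,s'\in\mathrm{Im}\,\mathbb H$, $|s|=|t|/|z|^2\le C$, $|(1+s')^{-1}|\le1$. So (14) gives $z'=qz+O(1/R)$ with $q=(1+s')^{-1}(1+s)$, and as $|\epsilon_v|\le C/R$,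
$$\exists\,q\in\mathbb H,\ |q|\le C:\quad|\ell'-q\ell|\le C/R .\tag{17}$$

**Lemma 10.** The number of $(\ell,\ell')\in L^2$ with $R/4\le|\ell|\le4R$, $|\ell'|\le4R$ and (17) is $\le CR^{4k}\log R$.

This finishes Proposition 8. For each $\ell$ there are $\le CR^{2p_2}$ values of $t$, and by (15) $\le C$ elements $\lambda'$ for each $(\lambda,\ell')$. The total is $\le CR^{p_1+2p_2}\log R=CR^{Q+\omega}\log R$. It remains to prove the lemma.

**Step 3: a division algebra acting on $\mathbb QL$.** The aim is to find enough quaternions compatible with $L$. Let $L_{\mathbb Q}=\mathbb QL$ and let $\mathcal T\subset\mathfrak z$ be the $\mathbb Q$-span of the dual lattice of $\Lambda_Z$. Commutators in $\Lambda$ show $[L,L]\subset\Lambda_Z$. So for $t\in\mathcal T$ the form $\langle j_tx,y\rangle=-\frac14\langle t,[x,y]\rangle$ is rational on $L_{\mathbb Q}$, and nondegenerate if $t\ne0$. For $s,t\in\mathcal T\setminus0$ and $x\in L_{\mathbb Q}$ there is therefore $x'\in L_{\mathbb Q}$ with $\langle j_sx',y\rangle=\langle j_tx,y\rangle$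 for all $y$, i.e. $x'=j_s^{-1}j_tx$. So $j_s^{-1}j_t$ preserves $L_{\mathbb Q}$. Let $D=\{q\in\mathbb H:qL_{\mathbb Q}\subset L_{\mathbb Q}\}$, a $\mathbb Q$-algebra. $\mathbb Q$-independent elements of $D$ are $\mathbb Q$-independent rational matrices in a basis of $L$, hence $\mathbb R$-independent; so $\dim_{\mathbb Q}D\le4$. View $\mathcal T$ as a $\mathbb Q$-subspace of $\mathrm{Im}\,\mathbb H$ spanning it over $\mathbb R$. $D$ contains all $s^{-1}t$. For fixed $s$ these span the hyperplane $s^{-1}\mathrm{Im}\,\mathbb H=(\mathbb Rs^{-1})^\perp$, which varies with the line of $s$. So $D$ spans $\mathbb H$ over $\mathbb R$ and $\dim_{\mathbb Q}D=4$. Having no zero divisors, $D$ is a division algebra.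

Let $\mathcal O=\{q\in D:qL\subset L\}$. This is a ring with $\mathbb Q\mathcal O=D$, discrete in $\mathbb H$ because $|q\ell|=|q||\ell|$. So $\mathcal O$ is a lattice in $\mathbb H$. Also $|q|\ge1$ for $0\ne q\in\mathcal O$, since multiplication by $q$ on $\mathcal O$ has nonzero integer determinant of absolute value $|q|^4$.

**Step 4: coordinates in $\mathcal O$.** Choose a $D$-basis $f_1,\dots,f_k$ of $L_{\mathbb Q}$ scaled so that $L\subset\bigoplus\mathcal Of_i$. It is an $\mathbb H$-basis of $\mathfrak v$, so $|\sum x_if_i|\asymp\max|x_i|$. Writing $\ell=\sum a_if_i$, $\ell'=\sum b_if_i$, it suffices to count $(a,b)\in\mathcal O^k\times\mathcal O^k$ with $cR\le\max|a_i|\le CR$, $\max|b_i|\le CR$ and $|b_i-qa_i|\le C/R$ for all $i$, for some $q$ with $|q|\le C$. At the cost of a factor $k$ assume $|a_1|\ge cR$. Replacing $q$ by $b_1a_1^{-1}$ changes it by $O(R^{-2})$, so after enlarging $C$ we assume $q=b_1a_1^{-1}$. Thus all $(a_i,b_i)$ lie in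
$$\Sigma_q=\{(x,y)\in\mathcal O^2:\|(x,y)\|_q\le C_0\},\qquad\|(x,y)\|_q=\max(|x|/R,\ R|y-qx|).$$
For $R$ large, nonzero elements of $\Sigma_q$ have $x\ne0$, since $|y|\le C_0/R<1$ forces $y=0$. For $(x,y)\in\mathcal O^2$ with $x\ne0$ call $yx^{-1}$ its *ratio*. For example, $(a_1,b_1)$ has ratio $q$.

**Step 5: a determinant inequality.** *If $(x,y),(x',y')\in\mathcal O^2$ with $x,x'\ne0$ have different ratios, then $\|(x,y)\|_q\|(x',y')\|_q\ge\frac12$.* The $\mathbb Z$-linear map $(g,h)\mapsto(gx+hy,\,gx'+hy')$ of $\mathcal O^2$ has an integer determinant. The shear $g\mapsto g-hyx^{-1}$ turns the map into $(g,h)\mapsto(gx,\,gx'+h(y'-yx^{-1}x'))$. So the absolute value of the determinant is $(|x||y'-yx^{-1}x'|)^4$, which is nonzero because $y'-yx^{-1}x'=(y'x'^{-1}-yx^{-1})x'$. Thus $|x||y'-yx^{-1}x'|\ge1$. With $\epsilon=y-qx$, $\epsilon'=y'-qx'$ we have $y'-yx^{-1}x'=\epsilon'-\epsilon x^{-1}x'$. Hence $1\le|x||\epsilon'|+|\epsilon||x'|\le2\|(x,y)\|_q\|(x',y')\|_q$.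

**Step 6: the case of two ratios.** Suppose $\Sigma_q$ contains nonzero $P_1,P_2$ of different ratios. Let $\eta$ be the difference of two distinct elements of $\Sigma_q$. If its first coordinate is $0$, its second is a nonzero element of $\mathcal O$ and $\|\eta\|_q\ge R$. Otherwise the ratio of $\eta$ differs from that of $P_1$ or of $P_2$, so $\|\eta\|_q\ge1/(2C_0)$ by Step 5. Thus, for $R$ large, $\Sigma_q$ is $1/(2C_0)$-separated in a ball of radius $C_0$ of an $8$-dimensional real normed space, and $\#\Sigma_q\le C$. There are $\le CR^8$ choices of $(a_1,b_1)$, which determines $q$. This gives $\le CR^8\le CR^{4k}$ pairs $(a,b)$, as $k\ge2$.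

**Step 7: the case of one ratio.** Suppose all nonzero elements of $\Sigma_q$ have the same ratio. It is $q$, the ratio of $(a_1,b_1)$. Then $b_i=qa_i$ for all $i$, with $q\in D$, $|q|\le C$. Let $\mathfrak a_q=\{x\in\mathcal O:qx\in\mathcal O\}$ and $m_q=\min_{0\ne x\in\mathfrak a_q}|x|\ge1$. All $a_i$ lie in $\mathfrak a_q$, $m_q\le|a_1|\le CR$, and $\#\{x\in\mathfrak a_q:|x|\le CR\}\le C(R/m_q)^4$ because the group $\mathfrak a_q$ is $m_q$-separated. The number of $q$ with $|q|\le C$ and $m_q\in[M,2M)$ is at most $\#\{(x,y)\in\mathcal O^2:|x|<2M,\ |y|\le CM\}\le CM^8$: take $x\in\mathfrak a_q$ with $|x|=m_q$ and $y=qx$. So the number of pairs is at most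
$$\sum_{M=2^i\le CR}CM^8(R/M)^{4k}\le CR^{4k}\log R,$$
as $k\ge2$. This proves Lemma 10. Sections 9 and 10 cover all cases with $p_1,p_2>0$, so Proposition 8 and Theorem 2 are proved. $\square$

## 11. The values, unstable leaves, and the metric $d$

For all nonuniform $\Gamma$, $\dim_H\mathcal D$ differs from the conjectured value $\dim G-\frac12\dim U$ by exactly $\min\{\frac{p_2}2,\frac{p_1}4\}$:

| $X$ | $\dim_H\mathcal D-(\dim G-\frac12\dim U)$ |
|---|---|
| $\mathbf H^n_{\mathbb R}$ | $0$ |
| $\mathbf H^n_{\mathbb C}$, $n\ge2$ | $1/2$ |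
| $\mathbf H^2_{\mathbb H}$ | $1$ |
| $\mathbf H^n_{\mathbb H}$, $n\ge3$ | $3/2$ |
| $\mathbf H^2_{\mathbb O}$ | $2$ |

**Unstable leaves.** For every $x=\Gamma g\in\mathcal X$, the set $\{u\in U:xu\in\mathcal D\}$ has Hausdorff dimension $\frac12\dim U+\min\{\frac{p_2}2,\frac{p_1}4\}$. Indeed $u\mapsto\kappa(gu)$ is a diffeomorphism from $U$ onto $\partial X$ minus one point, and it carries this set to $\Xi$ minus at most one point. For $p_1,p_2>0$ apply (6) and (4). In the real hyperbolic case $\dim_H\Xi$ follows from item 3 of Section 2 and (5).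

**The metric $d$.** For $p_1,p_2>0$, with respect to $d$ the set $\Xi\cap N$ has Hausdorff dimension exactly $Q/2$. The upper bound is the Claim in Section 6, applied to a countable family of compact sets $B$ exhausting $N$. The lower bound is (12) and the mass distribution principle, applied to the full tree of Section 7, whose limit set lies in $\Xi$ by Lemma 7. In this metric Proposition 8 is not needed.
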